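# Lipschitz continuity of the critical cone parameter in the orthant model

## A Lipschitz bound for $1/\tilde p_c$

**Theorem 1.** Let $d\ge 2$ and $p\in[0,1]$. Independently for each $v\in\mathbb Z^d$, with probability $p$ give $v$ directed edges to $v+e_1,\dots,v+e_d$, and otherwise (with probability $1-p$) give $v$ directed edges to $v-e_1,\dots,v-e_d$. Let $\mathbb P_p$ be the law of this random graph and let $\mathcal C_0$ be the set of vertices that can be reached from $0$ along directed paths. Put $\mathbf 1=e_1+\dots+e_d$ and, for $0\le\eta\le1$,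
$$\mathcal K_\eta=\{x\in\mathbb R^d: x\cdot\mathbf 1\ge\eta\|x\|_1\},\qquad \tilde p_c(\eta)=\inf\big\{p:\mathbb P_p(\mathcal C_0\subset -n\mathbf 1+\mathcal K_\eta\text{ for some }n\in\mathbb N)=1\big\}.$$
With $\varepsilon(\eta)=\frac{1-\eta}{1+\eta}$, for all $\eta,\eta'\in[0,1)$,
$$\Big|\frac1{\tilde p_c(\eta)}-\frac1{\tilde p_c(\eta')}\Big|\le|\varepsilon(\eta)-\varepsilon(\eta')|,\qquad\text{hence}\qquad|\tilde p_c(\eta)-\tilde p_c(\eta')|\le\frac{2|\eta-\eta'|}{(1+\eta)(1+\eta')}\le2|\eta-\eta'|.$$
In particular $\tilde p_c$ is Lipschitz continuous on $[0,1)$. Moreover $\tilde p_c(\eta)\ge\frac{1+\eta}2$, so $\tilde p_c$ is also continuous at $\eta=1$, where $\tilde p_c(1)=1$.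

Let us unpack this. The graph is the *orthant model*: every vertex points into the positive orthant or into the negative one. When $p$ is large, most vertices point up and to the right, and one expects the forward cluster $\mathcal C_0$ to stay in a cone around the direction $\mathbf 1$, after the apex of the cone is moved back by some random amount. The number $\tilde p_c(\eta)$ is the threshold above which the cone $\mathcal K_\eta$ is wide enough.

The parameter $\eta$ is the narrowness of the cone. In $d=2$, take a point $(-u,v)$ with $u,v>0$. It lies in $\mathcal K_\eta$ iff $v-u\ge\eta(u+v)$, that is, iff $u\le\varepsilon(\eta)v$. So $\mathcal K_\eta$ is bounded by the rays through $(-\varepsilon,1)$ and $(1,-\varepsilon)$. For $\eta=0$ we have $\varepsilon=1$ and a half-plane; for $\eta=1$ we have $\varepsilon=0$ and the positive quadrant. The theorem measures the change of the cone by exactly this slope $\varepsilon$.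

The question whether $\tilde p_c$ is continuous on $[0,1)$ comes from Thomas Beekenkamp, "Sharpness of the Phase Transition for the Orthant Model", arXiv:2101.11308 (2021). The following facts were given with it: $\tilde p_c$ is nondecreasing, $\tilde p_c(1)=1$, $\tilde p_c(0)>0$, and $p_c^{\mathrm{OSP}}\le\tilde p_c(\eta)<1$ for $0<\eta<1$, where $p_c^{\mathrm{OSP}}$ is the critical parameter of oriented site percolation on the triangular lattice. So the function is non-trivial on $[0,1)$. The proof below does not rely on these facts.

Theorem 1 is a consequence of a statement about half-spaces, and the same methods plus two short arguments give the behavior near $\eta=1$.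

**Theorem 2 (half-spaces).** For $a\in(0,\infty)^d$ let $p_c(a)=\inf\{p:\mathbb P_p(\inf_{x\in\mathcal C_0}a\cdot x>-\infty)=1\}$. For all $a,b\in(0,\infty)^d$ and every coordinate $j$,
$$\Big|\frac1{p_c(a)}-\frac1{p_c(b)}\Big|\le\max_{i\ne j}\Big|\frac{a_i}{a_j}-\frac{b_i}{b_j}\Big|,\qquad p_c(a)\ge\max_{i\ne j}\frac{a_j}{a_i+a_j}.$$

**Theorem 3 (behavior as $\eta\to1$).** With $\varepsilon=\varepsilon(\eta)$ and $\eta\in[0,1)$,
$$\frac{(1-e^{-1})^d}{d\,e}\,\varepsilon^{d-1}\le1-\tilde p_c(\eta)\le(4(d-1)\varepsilon)^{d-1}.$$
So $1-\tilde p_c(\eta)$ is of exact order $(1-\eta)^{d-1}$.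

From outside we use only the strong law of large numbers and the ergodicity of i.i.d. fields: if an event $D$ of an i.i.d. field on $\mathbb Z^d$ is almost surely invariant under a nonzero shift, then $D$ has probability $0$ or $1$. We write $\mathbb Z_+=\{0,1,2,\dots\}$, and inequalities between vectors are coordinatewise.

## A monotone graph with the same lower boundary

The orthant model is not monotone: changing the state of a vertex adds some edges and removes others. We first replace it by a graph that is monotone and has the same infima.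

**Definition.** Call $v$ *open*, $\omega(v)=1$, if in the orthant model it has the edges to $v-e_i$ (probability $1-p$), and *closed*, $\omega(v)=0$, otherwise (probability $p$). Let $\hat G(\omega)$ be the graph with the edges $v\to v+e_i$ for **all** $v$ and $i$, and in addition $v\to v-e_i$ for all $i$ whenever $v$ is open. Let $\hat{\mathcal C}_v(\omega)$ be the set of vertices reachable from $v$ in $\hat G(\omega)$, including $v$.

The set $\hat{\mathcal C}_v(\omega)$ is increasing in $\omega$ (more open sites give more edges) and closed under adding vectors of $\mathbb Z_+^d$.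

For example, let $d=2$ and let $e_1$ be the only open site. Then $\hat{\mathcal C}_0$ consists of $\mathbb Z_+^2$ and of what is reached from $e_1-e_2$ and $e_1-e_1=0$, so $\hat{\mathcal C}_0=\mathbb Z_+^2\cup\big((1,-1)+\mathbb Z_+^2\big)$. In the orthant graph, the vertex $e_1$ has no edge to $2e_1$, but $0\to e_1\to e_1-e_2$ still gives the lowest point.

**Lemma 1.** $\hat{\mathcal C}_0=\mathcal C_0+\mathbb Z_+^d$. Hence $\inf_{\mathcal C_0}a\cdot x=\inf_{\hat{\mathcal C}_0}a\cdot x$ for every $a\in(0,\infty)^d$.

*Proof.* For $\supset$: every edge of the orthant graph is an edge of $\hat G$, and $\hat G$ contains all $+$ edges.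

For $\subset$: let $0=\gamma_0,\gamma_1,\dots,\gamma_m$ be a path in $\hat G$. We show by induction on $t$ that there is $y_t\in\mathcal C_0$ with $y_t\le\gamma_t$. Take $y_0=0$. If the step from $\gamma_t$ to $\gamma_{t+1}$ is a $+$ step, put $y_{t+1}=y_t$.

Now suppose $\gamma_{t+1}=\gamma_t-e_j$. Then $\gamma_t$ is open. If $(y_t)_j<(\gamma_t)_j$, then $y_t\le\gamma_{t+1}$ and we put $y_{t+1}=y_t$. Otherwise $(y_t)_j=(\gamma_t)_j$. Start at $y=y_t$. As long as $y$ is closed, $y\ne\gamma_t$, because $\gamma_t$ is open. Hence $y_i<(\gamma_t)_i$ for some $i$, and $i\ne j$ because the $j$-th coordinates agree. Move to $y+e_i$, which is an edge of the orthant graph since $y$ is closed. This keeps $y\le\gamma_t$ and $y_j=(\gamma_t)_j$, and each move brings $y$ closer to $\gamma_t$. So the procedure stops at an open vertex $y\le\gamma_t$, at the latest at $\gamma_t$ itself. From there move to $y-e_j\le\gamma_t-e_j=\gamma_{t+1}$ and call this vertex $y_{t+1}$.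

The statement on infima follows because adding a vector of $\mathbb Z_+^d$ does not decrease $a\cdot x$. $\square$

## From cones to half-spaces

**Zero–one law.** The purpose is to know that below $p_c(a)$ the infimum is $-\infty$ almost surely, not only with positive probability. Let
$$D_a=\Big\{\inf_{x\in\hat{\mathcal C}_0}a\cdot x=-\infty\Big\}.$$
This event is increasing in $\omega$, so $\mathbb P_p(D_a)$ is nonincreasing in $p$. Let $D_a^{(e_1)}$ be the same event with $\hat{\mathcal C}_{e_1}$ in place of $\hat{\mathcal C}_0$. It is the shift of $D_a$ by $e_1$, since shifting changes $a\cdot x$ only by the constant $a_1$. As $e_1\in\hat{\mathcal C}_0$, we have $\hat{\mathcal C}_{e_1}\subset\hat{\mathcal C}_0$ and so $D_a^{(e_1)}\subset D_a$. The two events have the same probability, so they agree almost surely. Thus $D_a$ is almost surely invariant under the shift by $e_1$, and by ergodicity $\mathbb P_p(D_a)\in\{0,1\}$. At $p=1$, $\hat{\mathcal C}_0=\mathbb Z_+^d$ and $D_a$ does not occur. By Lemma 1,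
$$p_c(a)=\inf\{p:\mathbb P_p(D_a)=0\},\qquad\mathbb P_p(D_a)=1\ (p<p_c(a)),\qquad\mathbb P_p(D_a)=0\ (p>p_c(a)).\tag{1}$$
Clearly $p_c(\lambda a)=p_c(a)$ for $\lambda>0$, and $p_c$ is invariant under permutations of the coordinates.

**Cones as intersections of half-spaces.** Since $\|x\|_1=\max_{s\in\{\pm1\}^d}s\cdot x$,
$$x\cdot\mathbf 1-\eta\|x\|_1=\min_{s}a_s\cdot x,\qquad a_s:=\mathbf 1-\eta s,$$
and $a_s\in(0,\infty)^d$ because $\eta<1$. So $x\in-n\mathbf 1+\mathcal K_\eta$ iff $a_s\cdot x\ge-n\,a_s\cdot\mathbf 1$ for all $s$. As $a_s\cdot\mathbf 1>0$ and there are finitely many $s$, the inclusion $\mathcal C_0\subset-n\mathbf 1+\mathcal K_\eta$ holds for some $n$ iff none of the events $D_{a_s}$ occurs. Each set $\{p:\mathbb P_p(D_{a_s})=0\}$ is an interval with right end $1\in$ the interval, and the infimum of a finite intersection of such intervals is the largest of their infima. Hence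
$$\tilde p_c(\eta)=\max_{s\in\{\pm1\}^d}p_c(\mathbf 1-\eta s),\qquad0\le\eta<1.\tag{2}$$

For example, in $d=2$ the vectors are $(1-\eta)\mathbf 1$, $(1+\eta)\mathbf 1$, $(1-\eta,1+\eta)$ and $(1+\eta,1-\eta)$. By scaling and symmetry, $\tilde p_c(\eta)=\max\{p_c(1,1),\,p_c(\varepsilon(\eta),1)\}$. So the task is to compare $p_c(a)$ and $p_c(b)$ for nearby vectors.

## The greedy staircase, by hand

Let us get a first bound. Fix $i\neq j$ and $q=1-p$ with $0<p<1$. From $0$, walk in the orthant graph: at an open site step $-e_j$, at a closed site step $+e_i$. After each $+e_i$ step the walk is in a new line parallel to $e_j$, and within the line it only descends, so every site it inspects is fresh. In each line it descends $G$ units before it meets a closed site, with $P(G=n)=q^np$ and mean $q/p=\frac1p-1$. After leaving $l$ lines, the walk is at a point $x$ with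
$$a\cdot x=a_i\,l-a_j(G_1+\dots+G_l).$$
By the law of large numbers this tends to $-\infty$ if $\frac1p-1>a_i/a_j$, that is, if $p<\frac{a_j}{a_i+a_j}$. Then $D_a$ occurs almost surely, so $p\le p_c(a)$. This proves the second inequality of Theorem 2,
$$p_c(a)\ge\max_{i\ne j}\frac{a_j}{a_i+a_j}>0.\tag{3}$$

For $a=\mathbf 1$ it gives $\tilde p_c(0)\ge\frac12$. The computation also shows why $1/p$ is the natural scale: at $p=1$ a line gives no descent, and at parameter $p$ it gives mean descent $\frac1p-\frac11$. We would like to say that lowering the parameter from $p_2$ to $p_1$ gives an extra mean descent of $\frac1{p_1}-\frac1{p_2}$ per column.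

## The missing depth, and why following a path does not supply it

Normalize $a=(a',1)$, $b=(b',1)$, write $x=(x',x_d)$, and put $\Delta=\max_{i<d}|a_i-b_i|$ and $|x'|=\|x'\|_1$. Suppose $p_2<p_c(b)$, so almost surely there are $x\in\hat{\mathcal C}_0$ with $b\cdot x$ as negative as we like. Then
$$a\cdot x=b\cdot x+(a'-b')\cdot x'\le b\cdot x+\Delta|x'|.$$
We have no control of $|x'|$ in terms of $-b\cdot x$, so the error $\Delta|x'|$ may dominate. To compensate, we must lower $p_2$ to some $p_1$ and gain a depth of more than $\Delta|x'|$ at the horizontal distance $|x'|$.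

The sensible first attempt is sprinkling. Open each closed site with a small extra probability, follow a path $\gamma$ from $0$ to $x$, which must cross all shells $|x'|=0,1,2,\dots$ up to that of $x$, and drop by one unit in direction $-e_d$ at each newly opened site on the path. After a drop one wants to follow $\gamma-e_d$. This is the point of failure: a $-$ step of $\gamma$ from $u$ needs $u$ open, whereas a $-$ step of $\gamma-e_d$ from $u-e_d$ needs $u-e_d$ open, and $\omega(u)=1$ says nothing about $\omega(u-e_d)$.

A concrete case, $d=2$: let $e_1$ be the only open site, so that column $1$ is reached down to height $-1$. Now open $0$ as well. The new reached sites are $(0,-1)$, $(-1,0)$ and what lies above and to the right of them; the site $(1,-1)$ is closed. Column $1$ is still reached only down to height $-1$. The drop by one in column $0$ was not passed on.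

What survives a vertical shift is the *law* of the environment, not the environment. So we should drop, and then replace the environment by its shift. But paths leave a shell and come back, and the sites already used to decide where to drop cannot be resampled. If we shift everything, including the explored part, we have only moved the starting point. So the shift must be applied to exactly the part of the environment that has not been explored. This leads to the following scheme: explore the part of the cluster inside the cylinder $|x'|\le k$, sprinkle only in the shell $|x'|=k$, and compare laws rather than configurations.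

## The comparison theorem

For $0<p_1<p_2\le1$ put $r=1-p_1/p_2$ and $q_1=1-p_1$, and let $\kappa=\kappa_{p_1,p_2}$ be the law on $\mathbb Z_+$ with
$$\kappa(0)=1-r,\qquad\kappa(n)=r\,q_1^{\,n-1}(1-q_1)\quad(n\ge1).$$
Its mean is $\frac r{1-q_1}=\frac r{p_1}=\frac1{p_1}-\frac1{p_2}$. This is the law of the following descent. Stand on a site that is closed at parameter $p_2$. If we lower the parameter to $p_1$ by opening closed sites independently with probability $r$ (note $p_2(1-r)=p_1$), the site becomes open with probability $r$, and then each fresh site below it is open with probability $q_1$. The number of consecutive open sites, counted downward, has law $\kappa$. For $p_2=1$ we get $r=q_1$ and $\kappa(n)=q_1^np_1$, the law of $G$ above.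

**Theorem 4.** Let $0<p_1<p_2\le1$. Let $N_0,N_1,\dots$ be i.i.d. with law $\kappa_{p_1,p_2}$, independent of $\omega\sim\mathbb P_{p_2}$, and $N(m)=\sum_{k\le m}N_k$. For every $\psi:\mathbb Z^{d-1}\to[-\infty,\infty)$,
$$\mathbb P_{p_1}\big(\exists x\in\hat{\mathcal C}_0:\ x_d\le\psi(x')\big)\ge(\mathbb P_{p_2}\otimes\mathrm P)\big(\exists x\in\hat{\mathcal C}_0:\ x_d\le\psi(x')+N(|x'|)\big).$$

In words: as far as the chance of getting below a graph is concerned, the cluster at $p_1$ is at least as good as the cluster at $p_2$, lowered at horizontal distance $m$ by $N(m)$, a sum of $m+1$ independent descents. Let us first see that this gives the theorems.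

**Proof of Theorem 2 from Theorem 4.** The second inequality is (3). (Theorem 4 contains it as well: with $p_2=1$ we have $\hat{\mathcal C}_0=\mathbb Z_+^d\ni le_i$.) For the first inequality, by permutation symmetry and scaling, let $j=d$ and $a_d=b_d=1$, with $a',b',\Delta$ as above.

Let $p_1>0$ satisfy $\frac1{p_1}>\frac1{p_c(b)}+\Delta$; recall that $p_c(b)>0$ by (3). Choose $p_2<p_c(b)$ so close to $p_c(b)$ that $\frac1{p_1}-\frac1{p_2}>\Delta$. Since $\Delta\ge0$, this gives $p_1<p_2$. By (1), $\mathbb P_{p_2}(D_b)=1$. Let $m\in\mathbb N$ and $\psi(x')=-m-a'\cdot x'$, so that $x_d\le\psi(x')$ iff $a\cdot x\le-m$. Theorem 4 gives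
$$\mathbb P_{p_1}(\exists x\in\hat{\mathcal C}_0:a\cdot x\le-m)\ge(\mathbb P_{p_2}\otimes\mathrm P)(\exists x\in\hat{\mathcal C}_0:a\cdot x\le-m+N(|x'|)).$$
The mean of $N_k$ is $\frac1{p_1}-\frac1{p_2}>\Delta$. By the law of large numbers $N(l)-\Delta l\to\infty$ almost surely, so there is a finite random $\mathcal R\ge0$ with $N(l)\ge\Delta l-\mathcal R$ for all $l\ge0$. On $D_b$ choose $x\in\hat{\mathcal C}_0$ with $b\cdot x\le-m-\mathcal R$. Then
$$a\cdot x=b\cdot x+(a'-b')\cdot x'\le-m-\mathcal R+\Delta|x'|\le-m+N(|x'|).$$
So the right side above equals $1$, for every $m$. Hence $\mathbb P_{p_1}(D_a)=1$ and $p_1\le p_c(a)$. Letting $\frac1{p_1}\downarrow\frac1{p_c(b)}+\Delta$ gives $\frac1{p_c(a)}\le\frac1{p_c(b)}+\Delta$. Exchange $a$ and $b$. $\square$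

**Proof of Theorem 1 from Theorem 2.** Let $f_s(\eta)=p_c(\mathbf 1-\eta s)$. If $s$ is constant, then $\mathbf 1-\eta s$ is a positive multiple of $\mathbf 1$ and $f_s$ does not depend on $\eta$. Otherwise take $j$ with $s_j=-1$. The ratio $(1-\eta s_i)/(1-\eta s_j)$ is $1$ if $s_i=-1$ and $\varepsilon(\eta)$ if $s_i=1$. So Theorem 2 gives, for all $s$,
$$\Big|\frac1{f_s(\eta)}-\frac1{f_s(\eta')}\Big|\le|\varepsilon(\eta)-\varepsilon(\eta')|.$$
By (2), $1/\tilde p_c=\min_s1/f_s$, and two minima over the same finite index set differ by at most the largest difference of the corresponding terms. This is the first inequality. Since $\tilde p_c\le1$ and $\varepsilon(\eta)=\frac2{1+\eta}-1$,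
$$|\tilde p_c(\eta)-\tilde p_c(\eta')|=\tilde p_c(\eta)\tilde p_c(\eta')\Big|\frac1{\tilde p_c(\eta)}-\frac1{\tilde p_c(\eta')}\Big|\le|\varepsilon(\eta)-\varepsilon(\eta')|=\frac{2|\eta-\eta'|}{(1+\eta)(1+\eta')}.$$
Finally, for nonconstant $s$ choose $i,j$ with $s_i=1$, $s_j=-1$. By (3), $f_s(\eta)\ge\frac{1}{1+\varepsilon(\eta)}=\frac{1+\eta}2$, so $\tilde p_c(\eta)\ge\frac{1+\eta}2$ by (2). Since $\mathcal K_1\subset\mathcal K_\eta$, also $1\ge\tilde p_c(1)\ge\tilde p_c(\eta)\ge\frac{1+\eta}2$ for all $\eta<1$, which gives $\tilde p_c(1)=1$ and the continuity at $1$. $\square$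

It remains to prove Theorem 4. The work is in changing the parameter in a single shell.

## Changing the parameter in one shell

Write $x=(x',t)\in\mathbb Z^{d-1}\times\mathbb Z$. For $\pi:\mathbb Z_+\to(0,1]$ let $\mathbb P_\pi$ be the product law under which $(x',t)$ is closed with probability $\pi_{|x'|}$. It is invariant under shifts by $e_d$, because the probability does not depend on $t$. For $\psi:\mathbb Z^{d-1}\to[-\infty,\infty)$ we say that $S\subset\mathbb Z^d$ *hits* $\psi$ if some $(x',t)\in S$ has $t\le\psi(x')$. For instance, with $\psi(x')=-m-a'\cdot x'$, the set $S$ hits $\psi$ iff some $x\in S$ has $(a',1)\cdot x\le-m$. For a condition $E$ we write $I[E]$ for its indicator.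

**Proposition 1.** Let $k\ge0$, $0<p_1<p_2\leq 1$, $\pi_k=p_2$, and let $\hat\pi$ equal $\pi$ except that $\hat\pi_k=p_1$. For every $\psi$,
$$\mathbb P_{\hat\pi}(\hat{\mathcal C}_0\text{ hits }\psi)\ge\sum_{n\ge0}\kappa(n)\,\mathbb P_\pi\big(\hat{\mathcal C}_0\text{ hits }\psi+n\,I[|x'|\ge k]\big).$$

**The case $k=0$ in outline.** Here the cylinder is the single column over $0\in\mathbb Z^{d-1}$. Under $\mathbb P_\pi$, descend from $0$ while the sites are open, down to the first closed site $b=(0,\beta)$. We have explored $\{(0,t):t\ge\beta\}$ and nothing else. Passing to $\hat\pi$ by opening sites of this column, we can go down from $b$ by a further number $n$ of units with law $\kappa$. The environment off the explored half-column, shifted down by $n$, has the law of the environment off the half-column shifted down by $n$. So one sees, in law, the old cluster lowered by $n$.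

Two difficulties have to be met. First, the old cluster may have left the column through a $-e_i$ edge at an open site $(0,t)$, $t>\beta$, and the site $(0,t-n)$ need not be open. Second, for $k\ge1$ there are several columns over $|x'|=k$, and they drop by different amounts, whereas the proposition lowers everything by the same $n$. The first is met in Step 6, the second in Steps 4 and 5.

*Proof of Proposition 1.* Let $R=\{|x'|\le k\}$, $\Sigma=\{|x'|=k\}$ and $\omega\sim\mathbb P_\pi$.

**Step 1: exploring the cluster inside the cylinder.** The purpose is to separate what we look at from what stays independent. Let $A$ be the set of vertices reachable from $0$ in $\hat G(\omega)$ by paths that stay in $R$. It is closed under adding $e_d$, and no edge of $\hat G(\omega)$ goes from $A$ to $R\setminus A$. For $|c|\le k$ let $\beta_c=\inf\{t:(c,t)\in A\}$.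

Almost surely all $\beta_c>-\infty$. Indeed $R$ has finitely many columns and $\pi>0$, so for each $t$ all sites $(x',t)$ with $|x'|\le k$ are closed with the same positive probability, independently over $t$. Hence almost surely there is such a level $t<0$. A path in $R$ from $0$ that gets below $t$ would have to make a $-e_d$ step from a site of $R$ at height $t$, and these sites are closed.

So $A=\{(c,t):|c|\le k,\ t\ge\beta_c\}$ with $\beta_c\in\mathbb Z\cup\{\infty\}$, and $A$ takes almost surely only countably many values $\alpha$. The event $\{A=\alpha\}$ depends only on $\omega|_\alpha$: it says that every vertex of $\alpha$ is reached from $0$ inside $\alpha$ and that no edge leads from $\alpha$ to $R\setminus\alpha$, and both statements concern edges that start in $\alpha$. Hence, given $A=\alpha$ and $\omega|_\alpha$, the field $\omega|_{\alpha^c}$ still has its product law. From now on fix such $\alpha$ and $\omega|_\alpha$, and let $\mathbf P$ be the conditional law.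

Let $\Gamma=\{c:|c|=k,\ \beta_c<\infty\}$. It is finite, and nonempty because $ke_1\in A$. For $c\in\Gamma$ let $b_c=(c,\beta_c)$. This site is *closed* in $\omega$, since otherwise $b_c-e_d$ would be in $A$. The sites $b_c-ie_d$ with $i\ge1$ lie in $\alpha^c$.

**Step 2: describing the cluster by its explored part and the rest.** The purpose is to define the lowered cluster. For $c\in\Gamma$ and $n\ge0$ let

- $L_c=\{(c,t):t\ge\beta_c\}$;
- $X_c$ be the set of $x$ with $|x'|=k+1$ such that $\hat G(\omega)$ has an edge from $L_c$ to $x$ (this is determined by $\omega|_\alpha$);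
- $\alpha_n=\alpha-ne_d$, which contains $\alpha$ because $\alpha$ is closed under adding $e_d$.

For a configuration $\zeta$ on $\alpha_n^c$, consider the graph in which vertices of $\alpha_n$ have no outgoing edges and the other vertices have their edges according to $\zeta$. Let $[W]_n$ be the set reachable from $W$ (including $W$) in this graph, and
$$S_n(\zeta)=\alpha\cup\bigcup_{c\in\Gamma}\big((L_c-ne_d)\cup[X_c-ne_d]_n\big).$$
This is increasing in $\zeta$. For $n=0$ it is the old cluster:
$$\hat{\mathcal C}_0(\omega)=S_0(\omega|_{\alpha^c}).\tag{4}$$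
The inclusion $\supset$ is clear, since $L_c\subset\alpha$ and $X_c$ is reached from $L_c$. For $\subset$, let $z\in\hat{\mathcal C}_0(\omega)\setminus\alpha$, take a path from $0$ to $z$ and its last vertex $u\in\alpha$. The next vertex is not in $\alpha$, and no edge goes from $\alpha$ to $R\setminus\alpha$, so the next vertex is outside $R$. Therefore $u=(c,t)$ with $|c|=k$, so $u\in L_c$ with $c\in\Gamma$, and the next vertex lies in $X_c$. The rest of the path avoids $\alpha$, so $z\in[X_c]_0$.

*Example.* Let $d=2$, $k=0$, $(0,0)$ open and $(0,-1)$ closed. Then $\beta_0=-1$, $A=\{(0,t):t\ge-1\}$, and $X_0$ consists of all $(1,t)$ with $t\ge-1$ and of those $(-1,t)$ with $t\ge0$ for which $(0,t)$ is open; in particular $(-1,0)\in X_0$.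

**Step 3: lowering by $n$, in law.** The purpose is to compare $S_n$ with the old cluster. Put $\psi_n=\psi+n\,I[|x'|\ge k]$. We claim
$$\mathbf P\big(S_n(\omega|_{\alpha_n^c})\text{ hits }\psi\big)\ge\mathbf P\big(\hat{\mathcal C}_0(\omega)\text{ hits }\psi_n\big).\tag{5}$$
Under $\mathbf P$, both $\omega|_{\alpha^c}$ and $\omega|_{\alpha_n^c}$ (note $\alpha_n^c\subset\alpha^c$) have product laws with closing probabilities $\pi_{|x'|}$. Since these are invariant under $e_d$-shifts, $\omega|_{\alpha_n^c}$ has the law of $\zeta(v)=\omega(v+ne_d)$, $v\in\alpha_n^c$. So on the left of (5) we may replace $\omega|_{\alpha_n^c}$ by $\zeta$. For $\zeta$ we have $[X_c-ne_d]_n=[X_c]_0-ne_d$, where $[X_c]_0$ is formed with $\omega|_{\alpha^c}$. Suppose now that $\hat{\mathcal C}_0(\omega)$ hits $\psi_n$. By (4) there is $x=(x',t)\in S_0(\omega|_{\alpha^c})$ with $t\le\psi_n(x')$.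

- If $x\in\alpha$ and $|x'|<k$, then $x\in\alpha\subset S_n(\zeta)$ and $t\le\psi_n(x')=\psi(x')$.
- If $x\in\alpha$ and $|x'|=k$, then with $c=x'$ we have $x-ne_d\in L_c-ne_d\subset S_n(\zeta)$ and $t-n\le\psi(x')$.
- If $x\notin\alpha$, then $x\in[X_c]_0$ for some $c$, so $x-ne_d\in S_n(\zeta)$, and $t-n\le\psi_n(x')-n\le\psi(x')$.

In each case $S_n(\zeta)$ hits $\psi$, which proves (5). The third case includes paths that return into $R$ below $\alpha$; they use only unexplored sites, so they cause no trouble.

**Step 4: sprinkling, and the configurations that force a drop.** The purpose is to set up a recursion for the depth of the drop. Let $(\chi_v)_{v\in\Sigma}$ be i.i.d. Bernoulli$(r)$, independent of $\omega$. Put $\hat\omega=\max(\omega,\chi)$ on $\Sigma$ and $\hat\omega=\omega$ elsewhere. As $p_2(1-r)=p_1$, without conditioning $\hat\omega\sim\mathbb P_{\hat\pi}$. In the explored region we use sprinkling only at the sites $b_c$: let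
$$\bar\omega=\omega\ \text{ on }\alpha\setminus\{b_c:c\in\Gamma\},\qquad\bar\omega=\hat\omega\ \text{ elsewhere},$$
so $\bar\omega\le\hat\omega$. Under $\mathbf P$, $\omega(b_c)=0$, so the variables $\bar\omega(b_c)=\chi_{b_c}$, $c\in\Gamma$, are Bernoulli$(r)$; the sites of $\alpha^c$ are closed in $\bar\omega$ with the probabilities $\hat\pi$; and all these variables are independent. Hence $\bar\omega(b_c-ne_d)=1$ with probability $\rho_n$, where
$$\rho_0=r,\qquad\rho_n=q_1\quad(n\ge1).$$

For $n\ge0$ let $\bar\omega^{(n)}$ be $\bar\omega$ with all sites $b_c-ie_d$ ($c\in\Gamma$, $0\le i<n$) made open. For $B\subset\Gamma$ let $\bar\omega^{(n,B)}$ agree with $\bar\omega^{(n)}$, except that $b_c-ne_d$ is open iff $c\in B$. Then $\bar\omega^{(n+1)}=\bar\omega^{(n,\Gamma)}$. Put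
$$J_n=\{\hat{\mathcal C}_0(\bar\omega^{(n)})\text{ hits }\psi\},\qquad V_n=\{\hat{\mathcal C}_0(\bar\omega^{(n,\emptyset)})\text{ hits }\psi\},\qquad v_n=\mathbf P(V_n).$$
In $\bar\omega^{(n,\emptyset)}$ every column over $\Gamma$ has dropped by exactly $n$ and stopped.

We record what is always reached: in $\hat G(\bar\omega^{(n,\emptyset)})$,
$$\text{all of }\alpha\text{ and all sites } b_c-ie_d\ (c\in\Gamma,\ 0\le i\le n)\text{ are reachable from }0.\tag{6}$$
Indeed, on $\alpha$ the configurations $\omega$ and $\bar\omega^{(n,\emptyset)}$ agree except possibly at the $b_c$, where $\omega=0$. So $\omega|_\alpha\le\bar\omega^{(n,\emptyset)}|_\alpha$, and the paths inside $\alpha$ that reach $\alpha$ in $\hat G(\omega)$ are still available. From $b_c$ one descends through the open sites $b_c-ie_d$, $i<n$.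

**Step 5: one decisive column is enough.** The purpose is to pass from $J_n$ to $J_{n+1}$ at the cost of opening a *single* site, although $J_{n+1}$ opens one site in each column. First we show
$$\hat{\mathcal C}_0(\bar\omega^{(n,\Gamma)})=\bigcup_{c\in\Gamma}\hat{\mathcal C}_0(\bar\omega^{(n,\{c\})}).\tag{7}$$
The inclusion $\supset$ is monotonicity. For $\subset$, take a path from $0$ to $z$ in $\hat G(\bar\omega^{(n,\Gamma)})$. If it takes no $-$ step from any site $b_c-ne_d$, it is a path in $\hat G(\bar\omega^{(n,\emptyset)})$, hence in each $\hat G(\bar\omega^{(n,\{c\})})$, and $\Gamma\ne\emptyset$. Otherwise let $b_c-ne_d$ be the site of the last such step. Reach this site in $\hat G(\bar\omega^{(n,\emptyset)})$, which is possible by (6), and then follow the rest of the given path. After its first step, this rest takes no $-$ step from a site $b_{c'}-ne_d$. So the new path is a path in $\hat G(\bar\omega^{(n,\{c\})})$.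

Now we claim
$$\mathbf P(J_n)\ge(1-\rho_n)v_n+\rho_n\mathbf P(J_{n+1}).\tag{8}$$
Let $\mathcal H_n$ be the $\sigma$-field generated by all $\bar\omega(v)$ except those at $v=b_c-ie_d$, $c\in\Gamma$, $0\le i\le n$. The configurations $\bar\omega^{(n,B)}$ do not use the omitted values. So $V_n$, $J_{n+1}$ and the events $\{\hat{\mathcal C}_0(\bar\omega^{(n,\{c\})})\text{ hits }\psi\}$ are $\mathcal H_n$-measurable, and $V_n\subset J_{n+1}$ by monotonicity. By (7), on $J_{n+1}$ we can choose, by an $\mathcal H_n$-measurable rule (say, the first in a fixed order), an element $c^*\in\Gamma$ such that $\hat{\mathcal C}_0(\bar\omega^{(n,\{c^*\})})$ hits $\psi$. Given $\mathcal H_n$, the site $b_{c^*}-ne_d$ is open in $\bar\omega$ with probability $\rho_n$.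

If $J_{n+1}$ occurs and $b_{c^*}-ne_d$ is open in $\bar\omega$, then $\bar\omega^{(n)}\ge\bar\omega^{(n,\{c^*\})}$, so $J_n$ occurs. If $V_n$ occurs, then $J_n$ occurs in any case, because $\bar\omega^{(n)}\ge\bar\omega^{(n,\emptyset)}$. Hence
$$\mathbf P(J_n)\ge\mathbf P(J_{n+1},\,b_{c^*}-ne_d\text{ open})+\mathbf P(V_n,\,b_{c^*}-ne_d\text{ closed})=\rho_n\mathbf P(J_{n+1})+(1-\rho_n)v_n.$$

**Step 6: after a drop by $n$ we see the lowered cluster.** The purpose is to bound $v_n$ from below, and this is where the exits through $-$ edges are handled. We claim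
$$S_n(\bar\omega|_{\alpha_n^c})\subset\hat{\mathcal C}_0(\bar\omega^{(n,\emptyset)}).\tag{9}$$
By (6), $\alpha$ and all $b_c-ne_d$ are reached; by $+e_d$ steps, so is $L_c-ne_d$. Next, let $x\in X_c$; we show that $x-ne_d$ is reached.

- If $x=(c,t)+e_i$ with $t\ge\beta_c$, then $x-ne_d=(c,t-n)+e_i$ is reached from $L_c-ne_d$ by a $+$ step.
- If $x=(c,t)-e_i$ with $(c,t)$ open in $\omega$, then $i<d$, because $|x'|=k+1\ne|c|$, and $t\ge\beta_c+1$, because $b_c$ is closed in $\omega$. For $n=0$, the site $(c,t)\in\alpha$ is not one of the $b$'s, so it is open in $\bar\omega^{(0,\emptyset)}$ too, and $x$ is reached directly. For $n\ge1$, the reached site $b_c-(n-1)e_d$ is open in $\bar\omega^{(n,\emptyset)}$. Step $-e_i$ from it, to $(c,\beta_c-n+1)-e_i$, and go up by $+e_d$ steps to height $t-n\ge\beta_c-n+1$. This reaches $(c,t-n)-e_i=x-ne_d$.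

So the single open site just above the bottom of the lowered column replaces all open sites of the old column.

*Example (continued).* With $n=1$ the site $b_0=(0,-1)$ is open in $\bar\omega^{(1,\emptyset)}$ and $(0,-2)$ is reached. The point $(-1,0)\in X_0$ must become $(-1,-1)$, and this is reached from $(0,-1)$ by a $-e_1$ step. If $(0,2)$ was open, $(-1,2)\in X_0$ must become $(-1,1)$, which is above $(-1,-1)$.

It remains to treat $[X_c-ne_d]_n$. The set $X_c-ne_d$ lies outside $R$, hence outside $\alpha_n$. Since vertices of $\alpha_n$ have no outgoing edges in the graph that defines $[\cdot]_n$, all vertices of a path counted in $[X_c-ne_d]_n$, except possibly the last one, lie outside $\alpha_n$. The sites where $\bar\omega^{(n,\emptyset)}$ and $\bar\omega$ may differ are $b_c-ie_d$ with $0\le i\le n$, and these all lie in $\alpha_n$. So such a path is a path in $\hat G(\bar\omega^{(n,\emptyset)})$, and (9) follows.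

**Step 7: summing up.** On $\alpha_n^c\subset\alpha^c$ we have $\bar\omega=\hat\omega\ge\omega$. By (9), the monotonicity of $S_n$, and (5),
$$v_n\ge\mathbf P\big(S_n(\bar\omega|_{\alpha_n^c})\text{ hits }\psi\big)\ge\mathbf P\big(S_n(\omega|_{\alpha_n^c})\text{ hits }\psi\big)\ge\mathbf P\big(\hat{\mathcal C}_0(\omega)\text{ hits }\psi_n\big).$$
Iterating (8) from $n=0$ and dropping the nonnegative remainder,
$$\mathbf P(J_0)\ge\sum_{n\ge0}\rho_0\cdots\rho_{n-1}(1-\rho_n)\,v_n=\sum_{n\ge0}\kappa(n)\,v_n,$$
because the product is $1-r$ for $n=0$ and $r\,q_1^{n-1}(1-q_1)$ for $n\ge1$. Finally $\bar\omega^{(0)}=\bar\omega\le\hat\omega$, so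
$$\mathbf P\big(\hat{\mathcal C}_0(\hat\omega)\text{ hits }\psi\big)\ge\mathbf P(J_0)\ge\sum_{n\ge0}\kappa(n)\,\mathbf P\big(\hat{\mathcal C}_0(\omega)\text{ hits }\psi_n\big).$$
Averaging over $(A,\omega|_A)$ turns $\mathbf P$ into the unconditional law, under which $\omega\sim\mathbb P_\pi$ and $\hat\omega\sim\mathbb P_{\hat\pi}$. This is the proposition. $\square$

## From one shell to all of them

*Proof of Theorem 4.* For $K\ge-1$ let $\pi^K$ equal $p_1$ on $\{0,\dots,K\}$ and $p_2$ on $\{K+1,K+2,\dots\}$; thus $\pi^{-1}\equiv p_2$. The event that $\hat{\mathcal C}_0$ hits $\psi$ is increasing in $\omega$, and $\mathbb P_{p_1}$ has more open sites than $\mathbb P_{\pi^K}$ (in the usual monotone coupling), so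
$$\mathbb P_{p_1}(\hat{\mathcal C}_0\text{ hits }\psi)\ge\mathbb P_{\pi^K}(\hat{\mathcal C}_0\text{ hits }\psi).$$
For $K\ge0$, apply Proposition 1 with $k=K$, $\pi=\pi^{K-1}$, $\hat\pi=\pi^K$ and the function $\psi$. The terms on the right involve $\mathbb P_{\pi^{K-1}}$ and the functions $\psi+n\,I[|x'|\ge K]$; to each of them apply Proposition 1 with $k=K-1$; and so on down to $k=0$. The sum of the resulting independent shifts is $\sum_{k\le K}N_k\,I[|x'|\ge k]=N(\min(|x'|,K))$, so
$$\mathbb P_{\pi^K}(\hat{\mathcal C}_0\text{ hits }\psi)\ge(\mathbb P_{p_2}\otimes\mathrm P)\big(\hat{\mathcal C}_0\text{ hits }\psi+N(\min(|x'|,K))\big).$$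
Since $N_k\ge0$, the events on the right increase with $K$. Their union is the event that $\hat{\mathcal C}_0$ hits $\psi+N(|x'|)$, since a point $x$ that witnesses the latter is a witness for every $K\ge|x'|$. Let $K\to\infty$. $\square$

With this, Theorems 1 and 2 are proved.

## The order of $1-\tilde p_c(\eta)$ as $\eta\to1$

We prove Theorem 3. Let $q=1-p$ and $\varepsilon=\varepsilon(\eta)\in(0,1]$. Since $\varepsilon=\frac{1-\eta}{1+\eta}$ lies between $\frac{1-\eta}2$ and $1-\eta$, the two bounds do give the order $(1-\eta)^{d-1}$.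

**Lower bound: counting the descending steps.** The purpose is to show that for small $q$ no half-space $a_s$ is left to infinity. Let $a\in(0,\infty)^d$ and $m>0$. If $x\in\hat{\mathcal C}_0$ satisfies $a\cdot x\le-m$, take a self-avoiding path from $0$ to $x$ in $\hat G$. Let $v_1,\dots,v_l$ be the vertices, in order, from which it takes $-$ steps, in directions $-e_{j_1},\dots,-e_{j_l}$. They are distinct and open. Since $m>0$, $x\not\ge0$, so $l\ge1$. Between these steps the path only moves up, so
$$v_1\ge0,\qquad v_{i+1}\ge v_i-e_{j_i},\qquad x\ge v_l-e_{j_l},$$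
and therefore $a\cdot(v_l-e_{j_l})\le-m$. A given sequence of $l$ distinct sites is open with probability $q^l$. For $\theta>0$,
$$I[a\cdot(v_l-e_{j_l})\le-m]\le e^{-\theta m}e^{-\theta a\cdot(v_l-e_{j_l})}.$$
Put $u_1=v_1$ and $u_{i+1}=v_{i+1}-(v_i-e_{j_i})$. These are vectors of $\mathbb Z_+^d$, and $v_l-e_{j_l}=\sum_iu_i-\sum_ie_{j_i}$. Summing over all $u_i\in\mathbb Z_+^d$ and all $j_i$, the sum factorizes:
$$\mathbb P_p(\exists x\in\hat{\mathcal C}_0:a\cdot x\le-m)\le e^{-\theta m}\sum_{l\ge1}\Big[q\sum_je^{\theta a_j}\prod_i\frac1{1-e^{-\theta a_i}}\Big]^l.$$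
If the bracket is less than $1$, the sum is finite, and $m\to\infty$ gives $\mathbb P_p(D_a)=0$.

Now apply this to the vectors $\mathbf 1-\eta s$. Up to scaling, each is $\mathbf 1$ or has $m'\in\{1,\dots,d-1\}$ entries equal to $\varepsilon\le1$ and the remaining entries equal to $1$. Take $\theta=1$. Then $\sum_je^{a_j}\le de$. By concavity of $y\mapsto1-e^{-y}$ on $[0,1]$ we have $1-e^{-\varepsilon}\ge(1-e^{-1})\varepsilon$. So the product is at most $(1-e^{-1})^{-d}\varepsilon^{-(d-1)}$ in all cases, and the bracket is at most $q\,de\,(1-e^{-1})^{-d}\varepsilon^{-(d-1)}$. If $q<(1-e^{-1})^d\varepsilon^{d-1}/(de)$, the bracket is less than $1$ for every $s$, and $p\ge\tilde p_c(\eta)$ by (2). That is, $1-\tilde p_c(\eta)\ge q$ for all such $q$, which is the lower bound.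

**Upper bound: a staircase with wide steps.** The purpose is to improve the greedy staircase: when $\varepsilon$ is small, moving in the first $d-1$ directions is cheap, so before each descent we can search a whole $(d-1)$-dimensional box for an open site. Take $s=(1,\dots,1,-1)$; after scaling, $a=(\varepsilon,\dots,\varepsilon,1)$, and $\tilde p_c(\eta)\ge p_c(a)$ by (2). Let $q\in(0,1)$ and $L=\lceil q^{-1/(d-1)}\rceil$. Start at $w_0=0$ with $g_0=0$. Given a reached site $w_i=(iL,\dots,iL,-g_i)$, inspect the $L^{d-1}$ sites $w_i+(u,0)$ with $u\in\{0,\dots,L-1\}^{d-1}$. They are fresh, because their first $d-1$ coordinates lie in $[iL,(i+1)L)^{d-1}$ and were not used before.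

- If one of them is open, go to it by $+$ steps, step $-e_d$, and go by $+$ steps to $w_{i+1}=((i+1)L,\dots,(i+1)L,-g_i-1)$.
- Otherwise go by $+$ steps to $w_{i+1}=((i+1)L,\dots,(i+1)L,-g_i)$.

All $w_i$ are in $\hat{\mathcal C}_0$, and $g_i$ is a sum of $i$ i.i.d. Bernoulli variables with mean
$$1-(1-q)^{L^{d-1}}\ge1-e^{-qL^{d-1}}\ge1-e^{-1}>\tfrac12,$$
since $qL^{d-1}\ge1$. Moreover $a\cdot w_i=\varepsilon(d-1)L\,i-g_i$. Since $q^{-1/(d-1)}\ge1$, we have $L\le2q^{-1/(d-1)}$. If $q\ge(4(d-1)\varepsilon)^{d-1}$, then $q^{-1/(d-1)}\le\frac1{4(d-1)\varepsilon}$ and $\varepsilon(d-1)L\le\frac12$. By the law of large numbers $a\cdot w_i\to-\infty$ almost surely. So $\mathbb P_p(D_a)=1$ and $p\le p_c(a)\le\tilde p_c(\eta)$, that is, $1-\tilde p_c(\eta)\le q$.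

If $(4(d-1)\varepsilon)^{d-1}\ge1$, the upper bound of Theorem 3 is trivial. Otherwise take $q=(4(d-1)\varepsilon)^{d-1}$. $\square$
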